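# The $\Sigma$-invariants of $S$-arithmetic subgroups of Borel groups

## 1. Borel subgroups of Chevalley groups over $\mathbb Z[1/N]$

Let $\mathcal G=\mathcal G(\Phi,\rho,\mathbb Q)$ be a Chevalley group, $\Delta\subseteq\Phi$ a system of simple roots, $\mathcal B\subseteq\mathcal G$ the corresponding Borel subgroup, $\mathcal T\subseteq\mathcal B$ the maximal split torus and $\mathcal U$ the unipotent radical, so that $\mathcal B=\mathcal T\ltimes\mathcal U$. We regard all of them as group schemes over $\mathbb Z$. Here $\mathbb N=\{1,2,\dots\}$ and $\mathbb N_0=\mathbb N\cup\{0\}$.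

**Definition 1.1.** Let $S\subseteq\mathbb N$ be a finite nonempty set of primes, $N=\prod_{p\in S}p$ and $\mathcal O_S=\mathbb Z[1/N]$. The group we study is $\Gamma=\mathcal B(\mathcal O_S)$.

**Example 1.2.** For $\mathcal G=SL_2$ and $S=\{p\}$, $\Gamma$ consists of the matrices $\begin{pmatrix}a&b\\0&a^{-1}\end{pmatrix}$ with $a\in\{\pm p^n:n\in\mathbb Z\}$ and $b\in\mathbb Z[1/p]$. There is one positive root $\alpha$, with $\alpha(\mathrm{diag}(a,a^{-1}))=a^2$ and $x_\alpha(s)=\begin{pmatrix}1&s\\0&1\end{pmatrix}$.

We recall the facts about $\mathcal B$ that we need. Let $R$ be a subring of $\mathbb Q$ or $R=\mathbb Q_p$. Then $\mathcal B(R)=\mathcal U(R)\rtimes\mathcal T(R)$ and $\mathcal T(R)=\operatorname{Hom}(X^*(\mathcal T),R^\times)$. Fix an order $\beta_1,\dots,\beta_m$ of the positive roots $\Phi^+$ by nondecreasing height. Every $u\in\mathcal U(R)$ is uniquely a product $\prod_i x_{\beta_i}(s_{\beta_i})$ with $s_\beta\in R$; we call the $s_\beta$ the *coordinates* of $u$. Products and inverses are given by integral polynomials in the coordinates. For $t\in\mathcal T(R)$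 we have
$$t\,x_\beta(s)\,t^{-1}=x_\beta(\beta(t)s),\tag{1.1}$$
and, with $[g,g']=gg'g^{-1}g'^{-1}$, Chevalley's commutator formula
$$[x_\beta(s),x_\gamma(s')]=\prod_{i,j\ge1,\ i\beta+j\gamma\in\Phi}x_{i\beta+j\gamma}(c_{ij}s^is'^j),\qquad c_{ij}\in\mathbb Z.\tag{1.2}$$

**Definition 1.3.** For $J\subseteq\Delta$ let $\Phi^+_J$ be the set of positive roots that are combinations of elements of $J$; so $\Phi^+_\Delta=\Phi^+$ and $\Phi^+_\emptyset=\emptyset$. For $\Psi=\Phi^+_J$ let $U_\Psi(R)=\{u\in\mathcal U(R):s_\beta=0\text{ for all }\beta\notin\Psi\}$. This is a subgroup, and it is normalized by $\mathcal T(R)$.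

**Definition 1.4.** Let $V=X_*(\mathcal T)\otimes\mathbb R$, so that $\Delta$ is a basis of $V^*$. For $t\in\mathcal T(\mathbb Q_p)$ let $\nu_p(t)\in V$ be the vector with $\alpha(\nu_p(t))=v_p(\alpha(t))$ for $\alpha\in\Delta$, where $v_p$ is the $p$-adic valuation.

Then $\beta(\nu_p(t))=v_p(\beta(t))$ for all roots $\beta$. For $\lambda\in X_*(\mathcal T)$ and primes $p,q$ we have $\alpha(\lambda(q))=q^{\langle\alpha,\lambda\rangle}$, hence
$$\nu_p(\lambda(q))=\delta_{pq}\lambda.\tag{1.3}$$

**Example 1.5.** For $\mathcal G=SL_3$ let $\Delta=\{\alpha,\beta\}$, $\Phi^+=\{\alpha,\beta,\alpha+\beta\}$, and $x_\alpha(s)=1+sE_{12}$, $x_\beta(s)=1+sE_{23}$, $x_{\alpha+\beta}(s)=1+sE_{13}$. Comparing the two products of $x_\alpha(s)$ and $x_\beta(s')$ one reads off $[x_\alpha(s),x_\beta(s')]=x_{\alpha+\beta}(ss')$. Here $\Phi^+_{\{\beta\}}=\{\beta\}$, and $U_{\{\beta\}}(R)=\{x_\beta(s):s\in R\}$.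

## 2. Finiteness, essential connectivity and $\Sigma$-invariants

A group is of type $F_k$ if it has a classifying space with finite $k$-skeleton, and of type $F_\infty$ if it is of type $F_k$ for all $k$. Two textbook facts will be used.

**Facts 2.1.** (a) Polycyclic-by-finite groups are of type $F_\infty$, and their subgroups are again polycyclic-by-finite. (b) (Brown) If a group acts cocompactly on a contractible CW-complex such that stabilizers of cells fix the cells pointwise and are of type $F_\infty$, then the group is of type $F_\infty$.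

**Definition 2.2.** A filtration $(Y_r)_{r\in\mathbb R}$ of a space $Y$ by subspaces with $Y_s\subseteq Y_r$ for $r\le s$ is *essentially $n$-connected* if for every $r$ there is an $s\le r$ such that $Y_r\hookrightarrow Y_s$ induces the trivial map on $\pi_i$ for all $0\le i\le n$ and all basepoints. For $i=0$ this means that any two points of $Y_r$ lie in the same path component of $Y_s$.

Equivalently: for every $r$ there is $s\le r$ such that every map $S^i\to Y_r$ with $0\le i\le n$ is null-homotopic in $Y_s$.

**Example 2.3.** Let $Y=\mathbb R$ and $Y_r=\{x:|x|\ge r\}$. For $r>0$ the set $Y_r$ has two components, but both lie in $Y_0=\mathbb R$, which is contractible. So the filtration is essentially $n$-connected for every $n$, although $Y_r$ is disconnected for every $r>0$.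

For a height function $h:Y\to\mathbb R$ we write $Y_{\ge r}=\{y:h(y)\ge r\}$.

**Definition 2.4.** Let $G$ be a group. The character sphere $S(G)=(\operatorname{Hom}(G,\mathbb R)\setminus\{0\})/\mathbb R_{>0}$ is the set of classes $[\chi]$ of nonzero homomorphisms $\chi:G\to\mathbb R$ up to positive scaling. Let $k\in\mathbb N$ and let $X$ be a contractible free $G$-CW-complex with cocompact $k$-skeleton, with $G$ acting on the left. Let $h:X\to\mathbb R$ be continuous and *$\chi$-equivariant*, that is, $h(gx)=\chi(g)+h(x)$. Then $[\chi]\in\Sigma^k(G)$ if and only if the filtration $(X^{(k)}_{\ge r})_{r\in\mathbb R}$ is essentially $(k-1)$-connected. This does not depend on the choices of $X$ and $h$.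

In particular, let $X^{(1)}$ be the Cayley graph of $G$ for a finite generating set $T$, with edges from $g$ to $gt$, and let $h$ extend $\chi$ affinely. Then $[\chi]\in\Sigma^1(G)$ if and only if the full subgraph spanned by $\{g:\chi(g)\ge0\}$ is connected.

**Example 2.5.** Let $G=\mathbb Z$ act on $X=\mathbb R$ by translations. For $\chi=\pm\mathrm{id}$ take $h(x)=\pm x$. All superlevel sets are half-lines, so both points of $S(\mathbb Z)$ lie in $\Sigma^k(\mathbb Z)$ for all $k$. In Section 4 we shall meet a point outside $\Sigma^1$.

**Definition 2.6.** Let $k\ge1$ and let $G$ be of type $F_k$. A *$k$-model* for $G$ is a simplicial complex $K$ with a free simplicial $G$-action and finitely many orbits of simplices, such that $K$ is the $k$-skeleton of a contractible free $G$-CW-complex $E$.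

*Models exist.* Let $B$ be a classifying space of $G$ with finite $k$-skeleton. The finite complex $B^{(k)}$ is homotopy equivalent to a finite simplicial complex $L$ of dimension at most $k$. Attaching the cells of dimension $>k$ of $B$ to $L$ along this equivalence, skeleton by skeleton, gives a complex $B'\simeq B$ with $B'^{(k)}=L$. Let $E$ be the universal cover of $B'$, and $K$ the preimage of $L$. As a covering of a finite simplicial complex, $K$ is a locally finite simplicial complex, on which the deck group $G$ acts freely and simplicially.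

Only the $k$-skeleton is asked to be simplicial. If all of $E$ were simplicial, then, the action being free and the $1$-skeleton cocompact, vertex degrees would be bounded, $E$ would be finite-dimensional, and $G$ would be torsion-free; but $-1\in\Gamma$ for $SL_2$.

*Properties of models.* Since $E$ arises from $K$ by attaching cells of dimension $>k$, the complex $K$ is $(k-1)$-connected. It is locally finite. Every continuous $\chi$-equivariant $h:K\to\mathbb R$ extends to $E$, since the action on $E$ is free and $\mathbb R$ is contractible; so $[\chi]\in\Sigma^l(G)$ iff $(K^{(l)}_{\ge r})$ is essentially $(l-1)$-connected, for $1\le l\le k$. By cocompactness there is $c_0$ such that $h$ varies by at most $c_0$ on each closed simplex. If we subdivide $K$ equivariantly we get another $k$-model, with the same sets $K_{\ge r}$.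

**Fact 2.7 (simplicial approximation).** A map from a compact polyhedron $P$ to a simplicial complex is homotopic to a map which is simplicial on some triangulation of $P$, and during the homotopy each point moves inside the closed carrier of its image (the smallest closed simplex containing it). The new map has image in the $(\dim P)$-skeleton. In $K$, heights change by at most $c_0$; and a map into a subcomplex moves inside that subcomplex.

**Lemma 2.8.** If $G$ is of type $F_k$ and $1\le l\le k$, then $\Sigma^k(G)\subseteq\Sigma^l(G)$.

*Proof.* Let $[\chi]\in\Sigma^k(G)$ and $\varphi:S^i\to K^{(l)}_{\ge r}$ with $i\le l-1$. There is $s\le r$, depending only on $r$, such that $\varphi$ extends to $F:B^{i+1}\to K_{\ge s}$. Approximate $F$ by a simplicial map $F_1$. Its image lies in $K^{(i+1)}\subseteq K^{(l)}$, at heights $\ge s-c_0$. On $S^i$ the homotopy from $\varphi$ to $F_1|_{S^i}$ moves in closed carriers of points of $K^{(l)}$, so it stays in $K^{(l)}$, at heights $\ge r-c_0\ge s-c_0$. So $\varphi$ is null-homotopic in $K^{(l)}_{\ge s-c_0}$. $\square$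

## 3. Basic characters, convex hulls, and the statement to be proved

**Definition 3.1.** Regard $\alpha\in\Delta$ as a character of $\mathcal B$ via $\mathcal B\to\mathcal T\xrightarrow{\alpha}\mathbb G_m$. For $\alpha\in\Delta$ and $p\in S$ the *basic character* $\chi_{\alpha,p}:\Gamma\to\mathbb R$ is $\chi_{\alpha,p}(b)=v_p(\alpha(b))$; this makes sense since $\alpha(b)\in\mathcal O_S^\times$. Put $B_{\mathcal G,\mathcal B}(S)=\{\chi_{\alpha,p}:\alpha\in\Delta,\ p\in S\}$.

The basic characters form a basis of $\operatorname{Hom}(\Gamma,\mathbb R)$. Indeed, let $\chi\in\operatorname{Hom}(\Gamma,\mathbb R)$ and $\beta\in\Phi^+$. Choose $p\in S$ and $\lambda$ with $\langle\beta,\lambda\rangle\ne0$, and put $t=\lambda(p)$. By (1.1), $x_\beta((\beta(t)-1)s)$ is a commutator, so $\chi$ vanishes on it for all $s\in\mathcal O_S$. Since $\mathcal O_S/(\beta(t)-1)$ is finite, $s\mapsto\chi(x_\beta(s))$ has finite image and hence is zero. So $\chi$ factors through $\mathcal T(\mathcal O_S)\cong(\{\pm1\}\times\mathbb Z^S)^{|\Delta|}$, and $\dim\operatorname{Hom}(\Gamma,\mathbb R)\le|\Delta||S|$.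 The basic characters are linearly independent: if $\sum a_{\alpha,p}\chi_{\alpha,p}=0$, evaluation at $\lambda(q)$ gives $\sum_\alpha a_{\alpha,q}\langle\alpha,\lambda\rangle=0$ for all $\lambda\in X_*(\mathcal T)$ and $q\in S$, so all $a_{\alpha,q}=0$.

**Definition 3.2.** For $m\in\mathbb N_0$ let $\Delta_{\mathcal G,\mathcal B}(S)^{(m)}\subseteq S(\Gamma)$ be the set of all classes $[\sum_{i=1}^{m+1}\lambda_i\chi_i]$ with $\chi_i\in B_{\mathcal G,\mathcal B}(S)$, all $\lambda_i\ge0$, and not all $\lambda_i=0$. It is the union of the spherical convex hulls of all sets of at most $m+1$ of the points $[\chi_{\alpha,p}]$.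

**Example 3.3.** Let $\mathcal G=SL_2$, $S=\{p,q\}$. Then $S(\Gamma)$ is a circle, $\Delta_{\mathcal G,\mathcal B}(S)^{(0)}$ consists of the two points $[\chi_{\alpha,p}],[\chi_{\alpha,q}]$, and for $m\ge1$ the set $\Delta_{\mathcal G,\mathcal B}(S)^{(m)}$ is the closed quarter arc between them.

We can now pose the question. Which characters of $\Gamma$ lie in $\Sigma^k(\Gamma)$? A conjecture of Witzel, stated in Eduard Schesler, "The $\Sigma$-invariants of $S$-arithmetic subgroups of Borel groups", arXiv:2203.10132 (2022), predicts that exactly the nonnegative combinations of at most $k$ basic characters are missing. We prove that this is true.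

**Theorem 3.4.** Let $\mathcal G=\mathcal G(\Phi,\rho,\mathbb Q)$ be a Chevalley group, $\Delta\subseteq\Phi$ a system of simple roots, $\mathcal B$ the corresponding Borel subgroup, and $S$ a finite nonempty set of primes. Then $\Gamma=\mathcal B(\mathcal O_S)$ satisfies
$$\Sigma^k(\Gamma)=S(\Gamma)\setminus\Delta_{\mathcal G,\mathcal B}(S)^{(k-1)}\qquad\text{for every }k\in\mathbb N.$$

**Theorem 3.5.** Let $\chi=\sum a_{\alpha,p}\chi_{\alpha,p}\ne0$ and let $M\ge1$ be the number of nonzero $a_{\alpha,p}$.

1. If some $a_{\alpha,p}<0$, then $[\chi]\in\Sigma^k(\Gamma)$ for all $k$.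
2. If all $a_{\alpha,p}\ge0$ and $M\ge2$, then $[\chi]\in\Sigma^{M-1}(\Gamma)$.
3. If all $a_{\alpha,p}\ge0$, then $[\chi]\notin\Sigma^M(\Gamma)$.

*Theorem 3.5 implies Theorem 3.4.* Since the $\chi_{\alpha,p}$ form a basis, $[\chi]\in\Delta_{\mathcal G,\mathcal B}(S)^{(k-1)}$ iff all $a_{\alpha,p}\ge0$ and $M\le k$. If some $a_{\alpha,p}<0$, then $[\chi]$ lies in both sides for every $k$. If all $a_{\alpha,p}\ge0$, then parts 2 and 3 and Lemma 2.8 show that $[\chi]\in\Sigma^k(\Gamma)$ iff $k\le M-1$, that is, iff $[\chi]\notin\Delta_{\mathcal G,\mathcal B}(S)^{(k-1)}$. (Lemma 2.8 applies since $\Gamma$ is of type $F_\infty$; this is known and also reappears in Section 7.) $\square$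

The number $\chi(t)$ will also be used for vectors: for $t=(t_p)\in V^S$ we put $\chi(t)=\sum a_{\alpha,p}\alpha(t_p)$.

## 4. One tree and a product of two trees: $SL_2$

Let $\mathcal G=SL_2$, $S=\{p\}$, $u=x_\alpha(1)$ and $t=\mathrm{diag}(p,p^{-1})$. Then $tut^{-1}=u^{p^2}$, and $\chi=\chi_{\alpha,p}$ has $\chi(t)=2$, $\chi(u)=0$. The elements $-1,t,u$ generate $\Gamma$, since $t^{-n}ut^n=x_\alpha(p^{-2n})$.

We test $[\chi]\in\Sigma^1(\Gamma)$ in the Cayley graph. A path from $1$ in $\{\chi\ge0\}$ is a word all of whose prefixes have $\chi\ge0$. If it ends at $\chi=0$, its value is up to sign a product of elements $t^{n}u^{\pm1}t^{-n}$ with $n\ge0$, so it is $\pm x_\alpha(b)$ with $b\in\mathbb Z$. Thus $x_\alpha(p^{-2})$, which has $\chi=0$, is not reached, and $[\chi]\notin\Sigma^1(\Gamma)$. For $-\chi$ the words $t^{-n}u^kt^n$ are allowed. Given $g$ with $\chi(g)\le0$, first move along powers of $t^{-1}$ to $t^{\chi(g)/2}$, which differs from $g$ by left multiplication by some $\pm x_\alpha(b)$; so $g=\pm t^{\chi(g)/2}x_\alpha(b')$ with $b'\in\mathbb Z[1/p]$, and $x_\alpha(b')=t^{-n}u^lt^n$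 for suitable $n\ge 0$ and $l$. So $\{\chi\le0\}$ is connected and $[-\chi]\in\Sigma^1(\Gamma)$.

There is a picture behind this. Let $T_p=\mathbb Q_p\times\mathbb R/\!\sim$, where $(s,x)\sim(s',x')$ iff $x=x'$ and $v_p(s-s')\ge x$. Over an integer $m$ the points are the cosets of $p^m\mathbb Z_p$; over the interval $(m,m+1)$ they are cosets of $p^{m+1}\mathbb Z_p$. So each vertex has one edge going down and $p$ edges going up, and any two points meet when they move down: $T_p$ is a tree. With height $x$, the points $[0,r]$ and $[s_1,r]$ with $v_p(s_1)<s\le r$ lie in different components of $\{x\ge s\}$, so superlevel sets are not essentially $0$-connected. With height $-x$, superlevel sets are connected and even contractible, since everything flows down into one line. We shall see in Section 7 that such superlevel sets compute $\Sigma^k(\Gamma)$.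

Now let $S=\{p,q\}$, $X=T_p\times T_q$ and $h=a_px+a_qy$ with $a_p,a_q>0$, so $M=2$. Superlevel sets are connected: given two points $(P,Q),(P',Q')$ in $X_{\ge r}$, raise $P$ very high to $P_+$, move $Q$ down and up again in $T_q$ to $Q'$, raise $Q'$ very high to $Q'_+$, move $P_+$ through a low point of $T_p$ to a point $P'_+$ high above $P'$, lower $Q'_+$ to $Q'$ and then $P'_+$ to $P'$. One coordinate pays for the descent of the other. But they are not essentially $1$-connected. Over the quarter plane $\{x,y>0\}$ take the squares meeting $\{h<R\}$; together with their images under $u_p$, $u_q$ and $u_pu_q$ (where $u_p,u_q$ are the elements $x_\alpha(1)$ acting on one factor only) they fit together to a $2$-chain $z$ with a corner at the origin. Since $u_p$ fixes the points with $x\le0$ and $u_q$ those with $y\le0$, the boundary of $z=(1-u_p)(1-u_q)\sum F$ lies at height $\ge R$. As $X$ is contractible and $2$-dimensional, $z$ is the only $2$-chain with this boundary, and it reaches down to $0$ while $R$ is as large as we like. Both arguments will be made to work in general.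

## 5. The spaces $X_p$ and a contracting flow

We build the analogue of the tree. For $x\in V$ let
$$U_{p,x}=\{u\in\mathcal U(\mathbb Q_p):v_p(s_\beta)\ge\beta(x)\ \ \forall\beta\in\Phi^+\}.$$

*This is a subgroup.* Put $M_i=x_{\beta_i}(\{v_p\ge\beta_i(x)\})$, a subgroup. For $i<j$, the factors of a commutator of elements of $M_i$ and $M_j$ lie in groups $M_l$ with $l>j$: the heights of the roots $a\beta_i+b\beta_j$ are larger, and $v_p(c\,s^as'^b)\ge a\beta_i(x)+b\beta_j(x)$ for $c\in\mathbb Z$. Suppose that $M_{i+1}\cdots M_m$ is a group. For $m_i\in M_i$ and $m_j\in M_j$ with $j>i$ we have $m_im_jm_i^{-1}=[m_i,m_j]m_j\in M_{i+1}\cdots M_m$. So $M_i$ normalizes this group, and $M_i\cdots M_m$ is a group. By descending induction, $U_{p,x}=M_1\cdots M_m$ is a group.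

It is compact and open in $\mathcal U(\mathbb Q_p)$, and (1.1) gives
$$tU_{p,x}t^{-1}=U_{p,x+\nu_p(t)}\qquad(t\in\mathcal T(\mathbb Q_p)).\tag{5.1}$$

**Definition 5.1.** $X_p=\mathcal U(\mathbb Q_p)\times V/\!\sim$, where $(u,x)\sim(u',x')$ iff $x=x'$ and $u^{-1}u'\in U_{p,x}$. Here $\mathcal U(\mathbb Q_p)$ is discrete and $X_p$ has the quotient topology.

**Example 5.2.** For $SL_2$, identifying $V$ with $\mathbb R$ by $\alpha$, this is the tree $T_p$. For $SL_3$, $V=\mathbb R^2$ is cut by the lines $\alpha=m$, $\beta=m$, $\alpha+\beta=m$ into triangles, and copies of this plane are glued along the sets where $v_p(s_\alpha)\ge\alpha(x)$, $v_p(s_\beta)\ge\beta(x)$ and $v_p(s_{\alpha+\beta})\ge(\alpha+\beta)(x)$.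

*Cell structure.* The hyperplanes $\{\beta=m\}$, $\beta\in\Phi^+$, $m\in\mathbb Z$, decompose $V$ into polyhedral cells, which are bounded since $\Delta$ is a basis of $V^*$. The group $U_{p,x}$ depends only on the numbers $\lceil\beta(x)\rceil$, so it is constant on an open cell $F$; call it $U_{p,F}$. If $F'\subseteq\overline F$, then $\lceil\beta\rceil$ on $F'$ is at most $\lceil\beta\rceil$ on $F$, so $U_{p,F}\subseteq U_{p,F'}$, with finite index since both are compact and open. Hence two translates $u\overline F$, $u'\overline F$ meet in a union of closed faces, and $X_p$ is a regular polyhedral CW-complex whose cells $uF$ correspond to the cosets $uU_{p,F}$. It is locally finite: the cells having $uF'$ in their closure are the $wF$ with $F'\subseteq\overline F$ (finitely many $F$) and $w\in uU_{p,F'}$, counted modulo $U_{p,F}$. The map $x\mapsto[1,x]$ embeds $V$, as $[u,x]\mapsto x$ shows.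

*Action.* $\mathcal B(\mathbb Q_p)$ acts on $X_p$ by
$$(u't)[u,x]=[u'\,tut^{-1},\,x+\nu_p(t)].\tag{5.2}$$
This is well defined by (5.1), and cellular since $\beta(\nu_p(t))\in\mathbb Z$. If an element maps a cell $uF$ to itself, then its translation part maps the bounded set $F$ to itself and so is $0$; then $u'tut^{-1}U_{p,F}=uU_{p,F}$, and the element fixes $u\overline F$ pointwise.

*The product.* Let $X=\prod_{p\in S}X_p$, with cells the products of cells. For $\chi=\sum a_{\alpha,p}\chi_{\alpha,p}\ne0$ put
$$h([u_p,x_p]_p)=\sum_{\alpha,p}a_{\alpha,p}\,\alpha(x_p).\tag{5.3}$$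
This function is invariant under $\prod_p\mathcal U(\mathbb Q_p)$. The tree flowed down into one line; the next lemma does the same here.

**Lemma 5.3 (flow).** For $p\in S$ let $\Psi_p=\Phi^+_{J'_p}$ for some $J'_p\subseteq\Delta$ and $u_p\in\mathcal U(\mathbb Q_p)$. Let $Y=\prod_pY_p$, where $Y_p=u_pU_{\Psi_p}(\mathbb Q_p)V\subseteq X_p$ is the subcomplex of all $[u_pw,x]$ with $w\in U_{\Psi_p}(\mathbb Q_p)$, $x\in V$. Then $Y$ is contractible. If there is $t\in V^S$ with $\chi(t)>0$ and $\beta(t_p)<0$ for all $p\in S$ and $\beta\in\Psi_p$, then every $Y_{\ge r}$ is weakly contractible.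

*Proof.* Since $h$ is $\prod_p\mathcal U(\mathbb Q_p)$-invariant, we may take $u_p=1$. Let $t\in V^S$ with $\beta(t_p)<0$ for $\beta\in\Psi_p$. For $\tau\ge0$ we have $U_{\Psi_p}(\mathbb Q_p)\cap U_{p,x}\subseteq U_{p,x+\tau t_p}$: coordinates outside $\Psi_p$ are $0$, and for $\beta\in\Psi_p$ we have $v_p(s_\beta)\ge\beta(x)\ge\beta(x+\tau t_p)$. Hence
$$\varphi_\tau([w_p,x_p]_p)=[w_p,x_p+\tau t_p]_p\qquad(w_p\in U_{\Psi_p}(\mathbb Q_p))$$
is a well-defined continuous flow on $Y$, $\tau\ge0$, with $h\circ\varphi_\tau=h+\tau\chi(t)$. A compact set $C\subseteq Y$ lies in finitely many cells, so it involves finitely many $w_p$ and bounded $x_p$. Since $\beta(x_p+\tau t_p)\to-\infty$ for $\beta\in\Psi_p$, for large $\tau$ all these $w_p$ lie in the groups $U_{p,x_p+\tau t_p}$, and so $\varphi_\tau(C)\subseteq V^S$.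

If $\chi(t)>0$ and $C\subseteq Y_{\ge r}$, then $\varphi_{\tau'}(C)\subseteq Y_{\ge r}$ for all $\tau'\ge0$, and $\varphi_\tau(C)$ lies in the nonempty convex set $V^S_{\ge r}$. Thus every sphere in $Y_{\ge r}$ is null-homotopic in $Y_{\ge r}$. For the first assertion ignore heights and choose $t_p$ with $\alpha(t_p)=-1$ for all $\alpha\in\Delta$: the same argument shows that the CW-complex $Y$ is weakly contractible, hence contractible. $\square$

With $\Psi_p=\Phi^+$ and $u_p=1$ we get that $X$ is contractible. *Where the flow stops working:* for $Y=X$ and all $a_{\alpha,p}\ge0$, the condition $\alpha(t_p)<0$ for all $\alpha,p$ forces $\chi(t)<0$. So no admissible flow on $X$ raises $h$. But on a subcomplex $Y$ whose $\Psi_p$ omit a simple root $\alpha$ with $a_{\alpha,p}>0$, such a flow exists: let $\alpha(t_p)$ be large. The strategy for part 2 of Theorem 3.5 is to work with these subcomplexes and to encode how they fit together in another complex. For this we need criteria that read off $\Sigma^k$ from actions that are not free.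

## 6. Two criteria for $\Sigma^k$ from actions with stabilizers

In this section $k\ge1$, $G$ is of type $F_k$, $0\ne\chi\in\operatorname{Hom}(G,\mathbb R)$, $K$ is a $k$-model (Definition 2.6) and $h:K\to\mathbb R$ is continuous and $\chi$-equivariant. We say that an action on a simplicial or CW-complex is *rigid* if the stabilizer of each cell fixes it pointwise.

The first lemma enlarges a subcomplex on which a subgroup acts cocompactly, so that its spheres can be filled, with control of the height if the subgroup allows it.

**Lemma 6.1.** Let $H\le G$ be of type $F_k$ and $Q\subseteq K$ an $H$-invariant $H$-cocompact subcomplex. There is an $H$-cocompact, $H$-invariant subcomplex $Q^+\supseteq Q$ such that every map $S^i\to Q$, $0\le i\le k-1$, is null-homotopic in $Q^+$. If $\chi|_H\ne0$ and $[\chi|_H]\in\Sigma^k(H)$, there is also $c\ge0$ such that for all $r$ every map $S^i\to Q_{\ge r}$, $0\le i\le k-1$, is null-homotopic in $Q^+_{\ge r-c}$.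

*Proof.* Let $E_H$ be a contractible free $H$-CW-complex with cocompact $k$-skeleton $L$; in the second case let $h_H$ be a continuous $\chi|_H$-equivariant function on $L$. Both $L$ and $K$ are $(k-1)$-connected, and $Q,L$ are free $H$-complexes of dimension $\le k$. So, extending over one orbit of cells after the other, we find $H$-maps $a:Q\to L$ and $b:L\to K$, and, since $Q^{(k-1)}\times I$ has dimension $\le k$, an $H$-homotopy $\eta:Q^{(k-1)}\times I\to K$ from the inclusion to $b\circ a$. Let $Q^+$ be the smallest subcomplex containing $Q$, $b(L)$ and the image of $\eta$. It is $H$-invariant and $H$-cocompact. By Fact 2.7 a map $\varphi:S^i\to Q$ is homotopic in $Q$ to a map $\varphi_1$ into $Q^{(k-1)}$. Via $\eta$, $\varphi_1$ is homotopic in $Q^+$ to $ba\varphi_1$, and $a\varphi_1$ is null-homotopic in $L$.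

In the second case we watch the heights. The first move changes them by at most $c_0$. The functions $h-h_H\circ a$ on $Q$, $h_H-h\circ b$ on $L$ and $(x,\tau)\mapsto h(\eta(x,\tau))-h(x)$ on $Q^{(k-1)}\times I$ are continuous and $H$-invariant, hence bounded by cocompactness. Finally, $(L_{\ge r})$ is essentially $(k-1)$-connected with a lag independent of $r$. Indeed, let $L_{\ge0}\to L_{\ge s_0}$ be trivial on $\pi_i$ for $i\le k-1$, let $g_0\in H$ with $\chi(g_0)>0$, and let $n\in\mathbb Z$ with $n\chi(g_0)\le r<(n+1)\chi(g_0)$. Then
$$L_{\ge r}\subseteq g_0^nL_{\ge0}\longrightarrow g_0^nL_{\ge s_0}\subseteq L_{\ge r+s_0-\chi(g_0)}$$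
is trivial on $\pi_i$. Adding up the losses, $\varphi$ is null-homotopic in $Q^+_{\ge r-c}$ with $c$ independent of $r$. $\square$

*Remark on translates.* For $g\in G$ we may use $gQ^+$ for the subcomplex $gQ$ and the group $gHg^{-1}$, with the same constant $c$: translate by $g^{-1}$, use the statement for $r-\chi(g)$, translate back.

Now let $J$ be a simplicial complex with a rigid simplicial $G$-action and with all simplex stabilizers $G_\sigma$ of type $F_k$. We want to compare $K$ and $J$ by a simplicial map.

**Lemma 6.2.** If $J$ is $(k-1)$-connected, then after an iterated barycentric subdivision of $K$ there is a simplicial $G$-map $f:K\to J$.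

*Proof.* As $K$ is a free $G$-complex of dimension $\le k$, there is a continuous $G$-map $f_1:K\to J$. Let $C\subseteq K$ be a finite subcomplex with $GC=K$. The union of the closed simplices meeting $C$ is compact. Apply the Lebesgue number lemma to it and to the preimages of the open vertex stars of $J$: after an iterated barycentric subdivision the open star of every vertex in $C$, hence by equivariance of every vertex of $K$, is mapped by $f_1$ into an open vertex star of $J$. For $v$ in a set of representatives of the (free) orbits of vertices choose $f(v)$ such that $f_1$ maps the open star of $v$ into the open star of $f(v)$, and extend equivariantly. If $v_0,\dots,v_l$ span a simplex, their open stars have a common point, so the open stars of the $f(v_i)$ have a common point, and the $f(v_i)$ span a simplex. $\square$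

Fix a simplicial $G$-map $f:K\to J$ and a $G$-cocompact $G$-invariant subcomplex $J_0\supseteq f(K)$. Primes denote barycentric subdivisions, $b(\cdot)$ barycenters, $\mathrm{st}$ open stars in the subdivisions, and $f':K'\to J'$ is the simplicial map $b(\tau)\mapsto b(f(\tau))$.

The next lemma is the lifting device: a map $F_0$ into $J_0$ is lifted to $K$, extending a given partial lift, and the lift over the star of $b(\sigma)$ stays near $\sigma$ in the sense that it lies in a fixed $G_\sigma$-cocompact set.

**Lemma 6.3.** There are $G_\sigma$-cocompact subcomplexes $R_\sigma\subseteq K'$ ($\sigma\in J_0$) with $R_{g\sigma}=gR_\sigma$, and in each of the cases (A), (B) below a constant $c$, such that the following holds. Let $P$ be a compact polyhedron, $\dim P\le k$, $P_0\subseteq P$ a closed subpolyhedron, $F_0:P\to J_0$ and $f_0:P_0\to K$ maps with $F_0|_{P_0}=f'f_0$. Then $f_0$ extends to a map $\tilde F:P\to K$, and there are a triangulation of $(P,P_0)$ and simplices $\sigma(s)\in J_0$, one for each simplex $s$ of $P$, with $\sigma(s')\supseteq\sigma(s)$ for faces $s'\le s$,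 such that $\tilde F(s)\subseteq R_{\sigma(s)}$ and $F_0(s)\subseteq\mathrm{st}\,b(\sigma(s))$. Moreover:

(A) if $\chi|_{G_\sigma}\ne0$ and $[\chi|_{G_\sigma}]\in\Sigma^k(G_\sigma)$ for all $\sigma\in J_0$, then for each $r$ with $f_0(P_0)\subseteq K_{\ge r}$ one can choose $\tilde F(P)\subseteq K_{\ge r-c}$;

(B) if $h_J:J_0\to\mathbb R$ is continuous and $\chi$-equivariant and $F_0(P)\subseteq\{h_J\ge r\}$, then $\tilde F(P)\subseteq K_{\ge r-c}$ for every $\tilde F$ satisfying the above containments.

*Proof.*

**Step 1: the sets $R_\sigma$.** We construct them so that they grow with the dimension of the simplices to be filled. For $\sigma\in J_0$ let $K_\sigma\subseteq K'$ consist of the simplices with vertices $b(\tau_0),\dots,b(\tau_l)$, $\tau_0\subset\dots\subset\tau_l$, with $f(\tau_0)\supseteq\sigma$, and let $N_\sigma$ be the union of the closed simplices of $K'$ meeting $K_\sigma$. There are finitely many $G$-orbits of pairs $(\tau,\sigma)$ with $\sigma\subseteq f(\tau)$, so for fixed $\sigma$ there are finitely many $G_\sigma$-orbits of such $\tau$; hence $K_\sigma$ is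 $G_\sigma$-cocompact, and so is $N_\sigma$, as $K'$ is locally finite. Choose vertices $x_\sigma$ of $K'$ on representatives of the orbits of simplices $\sigma$ and transport them, so that the sets $G_\sigma x_\sigma$ are well defined and equivariant. Put $Q_\sigma=N_\sigma\cup G_\sigma x_\sigma$; then $Q_{g\sigma}=gQ_\sigma$. Let
$$R^{(0)}_\sigma=\bigcup_{\sigma'\supseteq\sigma}Q_{\sigma'},\qquad R^{(j)}_\sigma=\Bigl(\bigcup_{\sigma'\supseteq\sigma}R^{(j-1)}_{\sigma'}\Bigr)^+\quad(1\le j\le k),$$
with unions over $\sigma'\in J_0$, where $(\cdot)^+$ is taken from Lemma 6.1 for $K'$ and $H=G_\sigma$ on orbit representatives and then translated. Since $J_0$ is $G$-cocompact, there are finitely many $G_\sigma$-orbits of simplices $\sigma'\supseteq\sigma$ in $J_0$; and $G_{\sigma'}\subseteq G_\sigma$ because the action is rigid. So, inductively, the unions are $G_\sigma$-invariant and $G_\sigma$-cocompact, and the construction makes sense. Note $R^{(0)}_\sigma\subseteq R^{(1)}_\sigma\subseteq\cdots$. Put $R_\sigma=R^{(k)}_\sigma$.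

**Step 2: the triangulation and the simplices $\sigma(s)$.** We choose them by a fine covering that remembers $f_0$ on $P_0$. Let
$$W_\tau=F_0^{-1}(\mathrm{st}\,b(f(\tau)))\setminus\bigl(P_0\setminus f_0^{-1}(\mathrm{st}\,b(\tau))\bigr)\ (\tau\in K),\qquad W_\sigma=F_0^{-1}(\mathrm{st}\,b(\sigma))\setminus P_0\ (\sigma\in J_0).$$
These sets are open. They cover $P$: a point $x\notin P_0$ lies in some $W_\sigma$; for $x\in P_0$ we have $f_0(x)\in\mathrm{st}\,b(\tau)$ for some $\tau$, and $f'(\mathrm{st}\,b(\tau))\subseteq\mathrm{st}\,b(f(\tau))$ gives $x\in W_\tau$. Triangulate $(P,P_0)$ so finely that each closed vertex star lies in a member of the cover, and choose such a member for each vertex $v$. If it is some $W_\tau$, put $\tau_v=\tau$ and $\sigma_v=f(\tau_v)$; this is always the case for $v\in P_0$. If it is some $W_\sigma$, put $\sigma_v=\sigma$. For a simplex $s$ we have $F_0(s)\subseteq\bigcap_{v\in s}\mathrm{st}\,b(\sigma_v)$. So this intersection is nonempty, the $b(\sigma_v)$ span a simplex of $J'$, and the $\sigma_v$ form a chain; let $\sigma(s)$ be its smallest element.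 Then $F_0(s)\subseteq\mathrm{st}\,b(\sigma(s))$, and $\sigma(s')\supseteq\sigma(s)$ for $s'\le s$. If $s\subseteq P_0$ and $v\in s$, then $f_0(s)\subseteq\mathrm{st}\,b(\tau_v)$ and $f(\tau_v)=\sigma_v\supseteq\sigma(s)$, so $b(\tau_v)\in K_{\sigma(s)}$ and $f_0(s)\subseteq N_{\sigma(s)}\subseteq R^{(0)}_{\sigma(s)}$.

**Step 3: the lift.** We define it skeleton by skeleton. On $P_0$ put $\tilde F=f_0$. Send a vertex $v\notin P_0$ to a point of $G_{\sigma_v}x_{\sigma_v}\subseteq R^{(0)}_{\sigma_v}$; in case (A) choose it of height $\ge r$, which is possible as $\chi|_{G_{\sigma_v}}\ne0$. Let $s\not\subseteq P_0$ be a $j$-simplex, $1\le j\le k$, and suppose each proper face $s'$ satisfies $\tilde F(s')\subseteq R^{(j-1)}_{\sigma(s')}$. Then $\tilde F(\partial s)\subseteq\bigcup_{\sigma'\supseteq\sigma(s)}R^{(j-1)}_{\sigma'}$, and since $\partial s$ is a sphere of dimension $j-1\le k-1$, Lemma 6.1 gives an extension with $\tilde F(s)\subseteq R^{(j)}_{\sigma(s)}$. In the end $\tilde F(s)\subseteq R_{\sigma(s)}$ for all $s$.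

**Step 4: heights.** In case (A) each of the at most $k$ steps loses a bounded amount of height, with finitely many constants since there are finitely many orbits of $\sigma\in J_0$ and by the remark on translates. In case (B), $\chi|_{G_\sigma}=0$ since $G_\sigma$ fixes $b(\sigma)$. So $h$ is $G_\sigma$-invariant, and $|h-h_J(b(\sigma))|$ is bounded on the $G_\sigma$-cocompact set $R_\sigma$, uniformly in $\sigma$ since translation by $g$ shifts both terms by $\chi(g)$ and there are finitely many orbits. As $h_J$ has bounded variation on the simplices of $J_0'$ and $F_0(s)\subseteq\mathrm{st}\,b(\sigma(s))$, we have $h_J(b(\sigma(s)))\ge r-\mathrm{const}$. Hence $h\ge r-c$ on $\tilde F(s)\subseteq R_{\sigma(s)}$. $\square$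

**Proposition 6.4.** Let $J$ be a simplicial complex with a rigid simplicial $G$-action and all $G_\sigma$ of type $F_k$.

(A) If $J$ is $(k-1)$-connected and $\chi|_{G_\sigma}\ne0$, $[\chi|_{G_\sigma}]\in\Sigma^k(G_\sigma)$ for all $\sigma$, then $[\chi]\in\Sigma^k(G)$.

(B) If $J$ is contractible, locally finite and $G$-cocompact, and $h_J:J\to\mathbb R$ is continuous and $\chi$-equivariant, then $[\chi]\in\Sigma^k(G)$ iff $(J_{\ge r})$ is essentially $(k-1)$-connected.

*Proof.* In both cases Lemma 6.2 provides $f$.

(A) Let $f_0:S^i\to K_{\ge r}$, $i\le k-1$. As $K$ is $(k-1)$-connected, $f_0$ extends to $F_1:B^{i+1}\to K$. Apply Lemma 6.3(A) with $J_0=f(K)$, $P=B^{i+1}$, $P_0=S^i$, $F_0=f'F_1$. It gives an extension of $f_0$ with values in $K_{\ge r-c}$.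

(B) Take $J_0=J$. The function $h_J\circ f'-h$ is $G$-invariant and continuous, so $|h_J\circ f'-h|\le c_1$ on $K$.

*Essential connectivity of $J$ implies $[\chi]\in\Sigma^k(G)$.* For $f_0:S^i\to K_{\ge r}$, $i\le k-1$, the map $f'f_0:S^i\to J_{\ge r-c_1}$ extends to $F_0:B^{i+1}\to J_{\ge s}$ with $s$ depending only on $r$. Lemma 6.3(B) extends $f_0$ to a map into $K_{\ge s-c}$.

*Conversely*, let $g_0:P\to J_{\ge r}$ with $P=S^i$, $i\le k-1$. Lemma 6.3(B) with $P_0=\emptyset$ and $F_0=g_0$ gives $\tilde g:P\to K_{\ge r-c}$ with $\tilde g(s)\subseteq R_{\sigma(s)}$ and $g_0(s)\subseteq\mathrm{st}\,b(\sigma(s))$. We claim that *$f'\tilde g\simeq g_0$ in $J_{\ge r-c'}$, with $c'$ independent of $r$ and $g_0$.* Let $B_D(\sigma)$ be the ball of combinatorial radius $D$ around $b(\sigma)$ in $J'$, a finite complex. Since $G_\sigma$ fixes $b(\sigma)$, points of a $G_\sigma$-orbit have the same distance to it; as $R_\sigma$ is $G_\sigma$-cocompact and there are finitely many orbits of $\sigma$, we have $f'(R_\sigma)\subseteq B_{D_0}(\sigma)$ with a uniform $D_0\ge1$. As $J$ is contractible,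 the finite complex $B_D(\sigma)$ contracts inside some $B_{D'}(\sigma)$; as $J$ has finitely many orbits of simplices, $D'\geq D$ can be chosen depending on $D$ only. For $s'\le s$ the vertices $b(\sigma(s'))$, $b(\sigma(s))$ are equal or adjacent in $J'$, so $B_D(\sigma(s'))\subseteq B_{D+1}(\sigma(s))$. Now build the homotopy over $s\times I$ by induction on $j=\dim s$, with image in $B_{E_j}(\sigma(s))$. On $s\times\partial I$ the maps $g_0$ and $f'\tilde g$ have image in $B_{D_0}(\sigma(s))$; on $\partial s\times I$ the homotopy already has image in $B_{E_{j-1}+1}(\sigma(s))$. So the map on the sphere $\partial(s\times I)$ extends over $s\times I$ with image in some $B_{E_j}(\sigma(s))$, with $E_j$ determined by $E_{j-1}$ and $D_0$. Heights on $B_{E_j}(\sigma(s))$ differ by a bounded amount from $h_J(b(\sigma(s)))\ge r-\mathrm{const}$. This proves the claim.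

If $(K_{\ge r})$ is essentially $(k-1)$-connected, then $\tilde g$ is null-homotopic in some $K_{\ge s}$ with $s$ depending only on $r$, so $f'\tilde g$ is null-homotopic in $J_{\ge s-c_1}$. With the claim, $g_0$ is null-homotopic in some $J_{\ge s'}$ with $s'$ depending only on $r$. $\square$

*Polyhedral complexes.* We shall apply (B) to regular polyhedral complexes with rigid cellular action, by passing to the barycentric subdivision. Its simplices are flags $F_0<\dots<F_l$ of cells; the stabilizer of such a simplex is the stabilizer of $F_l$, and the action on the subdivision is again rigid.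

## 7. Two groups on the same space

Let $\Gamma_p=\mathcal B(\mathbb Z[1/p])$ and
$$G=\prod_{p\in S}\Gamma_p .$$
Both $\Gamma$ (diagonally) and $G$ (factorwise) act on $X=\prod_pX_p$ by (5.2). Let $\chi'$ be the character $\chi'((b_p)_p)=\sum a_{\alpha,p}v_p(\alpha(b_p))$ of $G$. Then the function $h$ of (5.3) is $\chi$-equivariant for $\Gamma$ and $\chi'$-equivariant for $G$, and both characters are nonzero. The purpose of this section is to show that we may replace $\Gamma$ by $G$. Why this helps will be seen in Section 9.

**Lemma 7.1.** Both actions on $X$ are cocompact, and the stabilizers of cells are polycyclic-by-finite.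

*Proof.*

**Step 1: cocompactness.** We move any cell into $V^S$ and then into a compact part of it. The ring $\mathcal O_S$ is dense in $\prod_{p\in S}\mathbb Q_p$: multiply by a power of $N$ to make the entries integral and use the Chinese remainder theorem. In coordinates, $\mathcal U(\mathcal O_S)$ is therefore dense in $\prod_p\mathcal U(\mathbb Q_p)$; likewise $\mathcal U(\mathbb Z[1/p])$ is dense in $\mathcal U(\mathbb Q_p)$. The cell $(u_p)F$ with $F=\prod F_p$ depends only on the open coset $\prod u_pU_{p,F_p}$, so it is a translate of the cell $F$ of $V^S$ under an element of $\mathcal U(\mathcal O_S)$, and also under an element of $\prod_p\mathcal U(\mathbb Z[1/p])$. By (1.3), the element $\lambda(p)$ (in $\Gamma$, or in the factor $\Gamma_p$ of $G$) maps $V^S$ to itself, translates the $p$-th factor by $\lambda$ and fixes the other factors of $V^S$. As $\lambda$ ranges over the lattice $X_*(\mathcal T)$ of $V$, finitely many cells of $V^S$ suffice.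

**Step 2: stabilizers in $\Gamma$.** By Step 1, up to conjugation we look at a point $[1,x]=([1,x_p])_p$. Let $ut$ be in its stabilizer, $u\in\mathcal U(\mathcal O_S)$, $t\in\mathcal T(\mathcal O_S)$. Then $\nu_p(t)=0$ for all $p\in S$. So $v_p\circ t$ vanishes on the root lattice, which has finite index in $X^*(\mathcal T)$; hence it vanishes on $X^*(\mathcal T)$, and $t\in\operatorname{Hom}(X^*(\mathcal T),\{\pm1\})$, a finite group. Moreover $u\in D:=\mathcal U(\mathcal O_S)\cap\bigcap_pU_{p,x_p}$. So $D$ is the kernel of a homomorphism from the stabilizer to a finite group. Since the roots are ordered by height, the elements of $\mathcal U$ whose first $i-1$ coordinates vanish form a normal subgroup on which the $i$-th coordinate is a homomorphism, by (1.2). On $D$ this coordinate takes values in $\{s\in\mathcal O_S:v_p(s)\ge\beta_i(x_p)\ \forall p\in S\}$, an infinite cyclic group. So $D$ is polycyclic, and the stabilizer is polycyclic-by-finite.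

**Step 3: stabilizers in $G$.** They are products over $p$ of groups treated in Step 2, with $S$ replaced by $\{p\}$. $\square$

By Lemma 5.3, $X$ is contractible, and Section 5 shows that it is locally finite with rigid actions. So $G$ and $\Gamma$ are of type $F_\infty$ by Facts 2.1. Proposition 6.4(B) for the barycentric subdivision of $X$, applied to both groups, gives for every $k\ge1$
$$[\chi]\in\Sigma^k(\Gamma)\iff(X_{\ge r})\text{ is essentially }(k-1)\text{-connected}\iff[\chi']\in\Sigma^k(G).\tag{7.1}$$

**Proof of Theorem 3.5, part 1.** Let $a_{\alpha_0,q}<0$. Choose $t\in V^S$ with $\alpha(t_p)=-1$ for $(\alpha,p)\ne(\alpha_0,q)$ and $\alpha_0(t_q)=-L$, $L>0$. For $L$ large $\chi(t)>0$, and $\beta(t_p)<0$ for all $\beta\in\Phi^+$, $p\in S$. By Lemma 5.3 with $\Psi_p=\Phi^+$ all $X_{\ge r}$ are weakly contractible, so $[\chi]\in\Sigma^k(\Gamma)$ for all $k$ by (7.1). $\square$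

## 8. Simplices opposite to a chamber over the infinite field $\mathbb Q$

For part 2 we need a highly connected complex whose simplex stabilizers involve the groups $U_\Psi$ with $\Psi=\Phi^+_{\Delta\setminus J}$, $J\ne\emptyset$, for which a flow exists.

**Definition 8.1.** For $\emptyset\ne I\subseteq\Delta$ let $\mathcal O_I$ be the simplicial complex with vertices $(\alpha,\,uU_{\Phi^+_{\Delta\setminus\{\alpha\}}}(\mathbb Q))$, $\alpha\in I$, $u\in\mathcal U(\mathbb Q)$; vertices with distinct first entries form a simplex iff their cosets have a common element. The *type* of a simplex is the set of its first entries.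

Looking at coordinates we see $\bigcap_{\alpha\in J}U_{\Phi^+_{\Delta\setminus\{\alpha\}}}=U_{\Phi^+_{\Delta\setminus J}}$. So the simplices of type $J\subseteq I$, $J\neq\emptyset$, correspond to the cosets $uU_{\Phi^+_{\Delta\setminus J}}(\mathbb Q)$. The group $\mathcal B(\mathbb Q)$ acts by $(u't)\cdot uU=u'(tut^{-1})U$, preserving types, so the action is rigid. The condition $u'tut^{-1}U=uU$ says $u't\in u\,U\,t\,u^{-1}$; hence
$$\text{the stabilizer of the simplex of type }J\text{ given by }u\text{ is }\ u\,U_{\Phi^+_{\Delta\setminus J}}(\mathbb Q)\,\mathcal T(\mathbb Q)\,u^{-1}.\tag{8.1}$$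

**Example 8.2.** If $I=\{\alpha\}$, then $\mathcal O_I$ is a nonempty discrete set. For $SL_3$ and $I=\Delta=\{\alpha,\beta\}$, $\mathcal O_I$ is a bipartite graph: the vertices are the cosets of $U_{\{\beta\}}(\mathbb Q)$ and of $U_{\{\alpha\}}(\mathbb Q)$, the edges are the elements of $\mathcal U(\mathbb Q)$. It is connected because the two root groups generate $\mathcal U(\mathbb Q)$.

**Proposition 8.3.** $\mathcal O_I$ is $(|I|-2)$-connected.

We use the spherical building of $\mathcal G(\mathbb Q)$: chambers $g\mathcal B$, vertices $gP_{\Delta\setminus\{\delta\}}$ with $P_{\Delta\setminus\{\delta\}}$ the standard maximal parabolic subgroup omitting $\delta$. Let $W$ be the Weyl group, represented by rational elements, $w_0$ its longest element, and $c=\mathcal B$. Chambers $g\mathcal B$, $g'\mathcal B$ are opposite iff $g^{-1}g'\in\mathcal Bw_0\mathcal B$. We recall: two opposite chambers $d,e$ lie in exactly one apartment $\Sigma(d,e)$; apartments are convex, that is, they contain all minimal galleries between their chambers; and for a simplex $\tau$ and a chamber $e$ there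 is a unique chamber $\mathrm{proj}_\tau(e)$ containing $\tau$ nearest to $e$, and from every chamber containing $\tau$ some minimal gallery to $e$ passes through $\mathrm{proj}_\tau(e)$, its initial part up to there consisting of chambers containing $\tau$ (gate property).

For $SL_3$ the chambers are the flags (point, line) of the projective plane over $\mathbb Q$, and a flag is opposite to $(P_0,\ell_0)$ iff its point is not on $\ell_0$ and its line does not contain $P_0$.

*Proof of Proposition 8.3.*

**Step 0: $\mathcal O_I$ inside the building.** We identify it with faces of opposite chambers. The chambers opposite to $c$ are $uw_0\mathcal B$, $u\in\mathcal U(\mathbb Q)$, and $\mathcal U(\mathbb Q)$ acts simply transitively on them; let $\mathrm{Opp}(c)$ be their set. The stabilizer of $w_0P_{\Delta\setminus\{\delta\}}$ in $\mathcal U(\mathbb Q)$ is generated by the root groups $U_\beta$, $\beta\in\Phi^+$, such that $w_0\beta$ has $\delta$-coefficient $\ge0$. As $w_0\beta<0$, this means that the coefficient is $0$. With $\delta^*=-w_0\delta\in\Delta$, the $\delta$-coefficient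 of $w_0\beta$ is minus the $\delta^*$-coefficient of $\beta$. So the stabilizer is $U_{\Phi^+_{\Delta\setminus\{\delta^*\}}}(\mathbb Q)$. Call $gP_{\Delta\setminus\{\delta\}}$ a vertex of type $\delta^*$. Then $(\delta^*,uU_{\Phi^+_{\Delta\setminus\{\delta^*\}}}(\mathbb Q))\mapsto uw_0P_{\Delta\setminus\{\delta\}}$ identifies $\mathcal O_I$ with the complex of all faces of type $\subseteq I$ of chambers in $\mathrm{Opp}(c)$.

**Step 1: a common opposite chamber.** We show: *given $d_1,\dots,d_r\in\mathrm{Opp}(c)$, there is a chamber $e$ opposite to all $d_j$ such that all chambers of the apartments $\Sigma(d_j,e)$ lie in $\mathrm{Opp}(c)$.* Write $d_j=u_jw_0\mathcal B$. The chambers opposite to $d_j$ are $\theta_j(v)=u_jw_0vw_0\mathcal B$, $v\in\mathcal U(\mathbb Q)$. With $g=u_jw_0v$ we have $d_j=g\mathcal B$ and $\theta_j(v)=gw_0\mathcal B$, so $\Sigma(d_j,\theta_j(v))=\{u_jw_0vx\mathcal B:x\in W\}$. Since $u_j\in\mathcal B$, these chambers are all in $\mathrm{Opp}(c)$ iff $w_0vx\in\mathcal Bw_0\mathcal B$ for all $x\in W$, that is, iff $vx\in\mathcal B^-\mathcal B$ for all $x\in W$,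 where $\mathcal B^-=w_0\mathcal Bw_0^{-1}$.

Let $O'=\{v\in\mathcal U:vx\in\mathcal B^-\mathcal B\ \forall x\in W\}$, an open subvariety of $\mathcal U$ defined over $\mathbb Q$. It is nonempty. Indeed, fix $x$. The closure of $\mathcal Ux\mathcal B/\mathcal B=\mathcal Bx\mathcal B/\mathcal B$ is projective and $\mathcal B$-invariant, so it contains a $\mathcal B$-fixed point by Borel's fixed point theorem, and the only $\mathcal B$-fixed point of $\mathcal G/\mathcal B$ is the base point. The base point lies in the open set $\mathcal B^-\mathcal B/\mathcal B$, so this open set meets $\mathcal Ux\mathcal B/\mathcal B$. Thus $\{v:vx\in\mathcal B^-\mathcal B\}$ is a nonempty open set for each $x$, and as $\mathcal U$ is irreducible, $O'\ne\emptyset$.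

The maps $\theta_j:\mathcal U\to\mathcal G/\mathcal B$ are open immersions over $\mathbb Q$, and $\mathcal G/\mathcal B$ is irreducible. So $\theta_1^{-1}\bigl(\bigcap_j\theta_j(O')\bigr)$ is a nonempty open subset, defined over $\mathbb Q$, of the affine space $\mathcal U$. It has a rational point because $\mathbb Q$ is infinite. Its image $e$ under $\theta_1$ satisfies $e=\theta_j(v_j)$ with $v_j\in O'(\mathbb Q)$ for all $j$, as required.

**Step 2: a finite highly connected piece.** Let $\mathcal C\subseteq\mathrm{Opp}(c)$ be the finite set of chambers of $\bigcup_j\Sigma(d_j,e)$. We show that *the complex $\mathcal C_I$ of faces of type $\subseteq I$ of chambers in $\mathcal C$ is $(|I|-2)$-connected*, by adding one chamber after another. By convexity all minimal galleries from a chamber in $\mathcal C$ to $e$ stay in $\mathcal C$. List $\mathcal C=\{b_0=e,b_1,\dots,b_l\}$ with nondecreasing distance to $e$. Let $b^I$ be the face of type $I$ of $b$, with all its faces, and $\mathcal C^j=\bigcup_{i\le j}b_i^I$. For $j\ge1$ let $D_j$ be the set of types $s$ such that $b_j$ is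 not the chamber nearest to $e$ on its panel opposite to its vertex of type $s$. Then $D_j\ne\emptyset$: a minimal gallery from $b_j\ne e$ to $e$ first crosses some panel to a nearer chamber. We claim
$$b_j^I\cap\mathcal C^{j-1}=\bigcup_{s\in D_j}(\text{face of }b_j\text{ of type }I\setminus\{s\}).\tag{8.2}$$
"$\supseteq$": for $s\in D_j$ the chamber nearest to $e$ on the panel lies on a minimal gallery from $b_j$ to $e$, hence in $\mathcal C$; it is strictly nearer to $e$, hence earlier; and it contains the face of $b_j$ of type $I\setminus\{s\}$. "$\subseteq$": let $\tau$ be a common face of $b_j^I$ and $b_i^I$, $i<j$. Then $b_j\ne\mathrm{proj}_\tau(e)$: otherwise $b_i$, which contains $\tau$ and is no farther from $e$ than $b_j$, would equal the unique nearest chamber $b_j$. By the gate property some minimal gallery from $b_j$ to $e$ starts by crossing a panel containing $\tau$. The type $s$ of the vertex of $b_j$ opposite to this panel is in $D_j$, and $\tau$ has no vertex of type $s$.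

Now let us add $b_j^I$. If $D_j\not\subseteq I$, then by (8.2) $b_j^I\subseteq\mathcal C^{j-1}$ and nothing changes. If $D_j\subsetneq I$, then $b_j^I$ is attached along a nonempty union of facets that share a vertex with type in $I\setminus D_j$; this union is a cone, so the homotopy type does not change. If $D_j=I$, a cell of dimension $|I|-1$ is attached along its boundary, which preserves $(|I|-2)$-connectedness. Since $\mathcal C^0$ is a simplex, the claim follows.

**Step 3: all of $\mathcal O_I$.** A sphere of dimension $\le|I|-2$ in $\mathcal O_I$ lies in a finite subcomplex, hence in the union of the faces of type $I$ of finitely many $d_1,\dots,d_r\in\mathrm{Opp}(c)$, hence in the corresponding $\mathcal C_I\subseteq\mathcal O_I$, where it is null-homotopic. For $|I|=1$ the statement is $\mathcal O_I\ne\emptyset$. $\square$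

## 9. Nonnegative coefficients: $[\chi]\in\Sigma^{M-1}(\Gamma)$

Let all $a_{\alpha,p}\ge0$, put $I_p=\{\alpha:a_{\alpha,p}>0\}$, so $M=\sum_p|I_p|$, and assume $M\ge2$. Let $J$ be the simplicial join of the complexes $\mathcal O_{I_p}$ over all $p$ with $I_p\ne\emptyset$. The join of an $a$-connected and a $b$-connected complex is $(a+b+2)$-connected. If $n$ of the $I_p$ are nonempty, Proposition 8.3 shows that $J$ is $d$-connected with $d=(M-2n)+2(n-1)$, that is,
$$J\text{ is }(M-2)\text{-connected}.\tag{9.1}$$
So we want to apply Proposition 6.4(A) with $k=M-1$.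

*The group $\Gamma$ itself does not work.* It acts on $J$ diagonally. Take $SL_2$, $S=\{p,q\}$ and both coefficients positive. An edge of $J=\mathcal O_{\{\alpha\}}*\mathcal O_{\{\alpha\}}$ is a pair of elements $u\ne u'$ of $\mathcal U(\mathbb Q)$ (or $u=u'$). By (8.1) its stabilizer in $\mathcal B(\mathbb Q)$ is $u\mathcal T(\mathbb Q)u^{-1}\cap u'\mathcal T(\mathbb Q)u'^{-1}$. If $utu^{-1}=u't'u'^{-1}$, then $t=t'$ and $u'^{-1}u\ne1$ commutes with $t$, so $\alpha(t)=1$ and $t=\pm1$. Hence $\chi$ vanishes on the stabilizer, and criterion (A) cannot be applied. The group $G=\prod_p\Gamma_p$ acts on each join factor separately, so this does not happen; and by (7.1) it suffices to treat $G$.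

**Proof of Theorem 3.5, part 2.**

**Step 1: the stabilizers.** We write them down. $G$ acts on $J$ factorwise via $\Gamma_p\subseteq\mathcal B(\mathbb Q)$, preserving types, so the action is rigid. Let $\sigma$ be a simplex of $J$; it is the join of simplices $\sigma_p$, possibly empty, not all empty, and $G_\sigma=\prod_p\Gamma_{p,\sigma_p}$, where $\Gamma_{p,\emptyset}=\Gamma_p$. If $\sigma_p\ne\emptyset$ has type $J_p\subseteq I_p$ and is given by $u_p\in\mathcal U(\mathbb Q)$, put $\Psi_p=\Phi^+_{\Delta\setminus J_p}$. By (8.1),
$$\Gamma_{p,\sigma_p}=u_p\Lambda_pu_p^{-1},\qquad\Lambda_p=u_p^{-1}\Gamma_pu_p\cap U_{\Psi_p}(\mathbb Q)\mathcal T(\mathbb Q).$$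
If $\sigma_p=\emptyset$ put $J_p=\emptyset$, $u_p=1$, $\Psi_p=\Phi^+$, $\Lambda_p=\Gamma_p$.

**Step 2: $\Lambda_p$ is large.** Conjugation by $u_p$ introduces denominators; we show that they do little harm. *There are integers $e,f\ge1$ such that for all $p\in S$ the group $\Lambda_p$ contains all $w\in U_{\Psi_p}(\mathbb Q)$ with coordinates in $e\mathbb Z[1/p]$, and all $\lambda(p)^f$, $\lambda\in X_*(\mathcal T)$.* The coordinates of $u_pwu_p^{-1}$ are polynomials over $\mathbb Q$ in the coordinates of $w$, without constant term since $w=1$ gives $1$. If $e$ clears all denominators of their coefficients and the coordinates of $w$ lie in $e\mathbb Z[1/p]$, then $u_pwu_p^{-1}\in\mathcal U(\mathbb Z[1/p])\subseteq\Gamma_p$, so $w\in\Lambda_p$. For $t\in\mathcal T(\mathbb Z[1/p])$ write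
$$u_ptu_p^{-1}=(u_p\cdot tu_p^{-1}t^{-1})\,t.$$
The coordinates of $tu_p^{-1}t^{-1}$ are those of $u_p^{-1}$ multiplied by the $\beta(t)$, which are monomials in the $\alpha(t)$, $\alpha\in\Delta$. So the coordinates of $u_p\cdot tu_p^{-1}t^{-1}$ are polynomials over $\mathbb Q$ in the $\alpha(t)-1$, $\alpha\in\Delta$, and they have no constant term since the product is $1$ when all $\alpha(t)=1$. Enlarging $e$, we achieve that they lie in $\mathbb Z[1/p]$ whenever $\alpha(t)\equiv1\bmod e\mathbb Z[1/p]$ for all $\alpha\in\Delta$; then $u_ptu_p^{-1}\in\Gamma_p$ and $t\in\Lambda_p$. As $p$ is a unit in the finite ring $\mathbb Z[1/p]/(e)$, there is $f\ge1$ with $p^f\equiv1$ in it, and we choose $f$ to work for all $p\in S$. For $t=\lambda(p)^f$ we have $\alpha(t)=(p^f)^{\langle\alpha,\lambda\rangle}\equiv1$ for all $\alpha$ and $\lambda$.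

**Step 3: a space for $G_\sigma$.** We show that $G_\sigma$ is of type $F_\infty$. Let $Y=\prod_pu_pU_{\Psi_p}(\mathbb Q_p)V\subseteq X$. Since $\Lambda_p\subseteq U_{\Psi_p}(\mathbb Q)\mathcal T(\mathbb Q)$ maps $U_{\Psi_p}(\mathbb Q_p)V$ to itself, $G_\sigma$ acts on $Y$. The action is cocompact: $e\mathbb Z[1/p]$ is dense in $\mathbb Q_p$, so for every cell $wF$ with $w\in U_{\Psi_p}(\mathbb Q_p)$ the nonempty open subset $wU_{p,F}\cap U_{\Psi_p}(\mathbb Q_p)$ of $U_{\Psi_p}(\mathbb Q_p)$ contains some $w'\in\Lambda_p\cap U_{\Psi_p}(\mathbb Q)$, and $wF=w'F$; moreover the elements $\lambda(p)^f$ act on $V$ as a lattice of translations. Stabilizers of cells in $G_\sigma\le G$ are subgroups of the stabilizers in Lemma 7.1, hence polycyclic-by-finite. By Lemma 5.3, $Y$ is contractible. By Facts 2.1, $G_\sigma$ is of type $F_\infty$.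

**Step 4: $[\chi'|_{G_\sigma}]\in\Sigma^k(G_\sigma)$ for all $k$.** This is where the flow returns. First, $\chi'|_{G_\sigma}\ne0$: choose $p$ with $\sigma_p\ne\emptyset$, so $I_p\ne\emptyset$; the value of $\chi'$ on the element $u_p\lambda(p)^fu_p^{-1}$ of the $p$-th factor is $f\sum_\alpha a_{\alpha,p}\langle\alpha,\lambda\rangle$, which is nonzero for some $\lambda$. Next choose $t\in V^S$ with $\alpha(t_p)=L$ if $\alpha\in J_p$ and $\alpha(t_p)=-1$ otherwise. Then $\beta(t_p)<0$ for $\beta\in\Psi_p=\Phi^+_{\Delta\setminus J_p}$. As $a_{\alpha,p}>0$ for $\alpha\in J_p\subseteq I_p$ and some $J_p\ne\emptyset$, we have $\chi(t)>0$ for $L$ large. By Lemma 5.3 all $Y_{\ge r}$ are weakly contractible. Proposition 6.4(B), applied to $G_\sigma$ and the barycentric subdivision of $Y$, gives the claim.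

**Step 5: conclusion.** By (9.1) and Step 4, Proposition 6.4(A) with $k=M-1\ge1$ gives $[\chi']\in\Sigma^{M-1}(G)$, and (7.1) gives $[\chi]\in\Sigma^{M-1}(\Gamma)$. $\square$

## 10. A top-dimensional chain from the Ore condition: $[\chi]\notin\Sigma^M(\Gamma)$

Let all $a_{\alpha,p}\ge0$, $I_p$ as above, $\mathcal I=\{(\alpha,p):\alpha\in I_p\}$ and $M=|\mathcal I|\ge1$. In the product of two trees we found a $2$-chain $(1-u_p)(1-u_q)\sum F$, filling its boundary uniquely because the space was contractible of dimension $2$. To imitate this we first need a space of dimension $M$; the dimension of $X$ is $|\Delta||S|$.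

**Step 1: an $M$-dimensional quotient.** We forget all coordinates that do not affect $h$. Let $V_p=V/\bigcap_{\alpha\in I_p}\ker\alpha$, so that $I_p$ is a basis of $V_p^*$. Put $\mathcal N=\prod_pU_{\Phi^+_{I_p}}(\mathbb Q_p)$ and $Z=\prod_pZ_p$, where $Z_p=U_{\Phi^+_{I_p}}(\mathbb Q_p)\times V_p/\!\sim$ is defined as in Section 5 from the roots $\Phi^+_{I_p}$ (a point if $I_p=\emptyset$). Put $h_Z=\sum_{\mathcal I}a_{\alpha,p}\alpha(y_p)$. The proof of Lemma 5.3, with the flow given by $\alpha(t_p)=-1$ for $\alpha\in I_p$, shows that $Z$ is a contractible CW-complex, and $\dim Z=\sum_p|I_p|=M$.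

A sum of a root in $\Phi^+\setminus\Phi^+_{I_p}$ and positive roots, if it is a root, is again in $\Phi^+\setminus\Phi^+_{I_p}$. So the elements of $\mathcal U(\mathbb Q_p)$ with coordinates supported there form a normal subgroup with complement $U_{\Phi^+_{I_p}}(\mathbb Q_p)$, and forgetting these coordinates is a homomorphism $\mathcal U(\mathbb Q_p)\to U_{\Phi^+_{I_p}}(\mathbb Q_p)$. Together with $V\to V_p$ it induces a map $\pi:X\to Z$. A linear section $s_p:V_p\to V$ gives $\iota:Z\to X$, $[u,y]\mapsto[u,s_p(y)]$ in each factor; this is well defined since $\beta(s_p(y))=\beta(y)$ for $\beta\in\Phi^+_{I_p}$. Both maps are continuous and preserve heights, as $h$ involves only $\mathcal I$; and $\pi\iota=\mathrm{id}$.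

**Step 2: a homological consequence of $[\chi]\in\Sigma^M(\Gamma)$.** Suppose $[\chi]\in\Sigma^M(\Gamma)$. We show, with singular homology and $\mathbb Z$-coefficients,
$$\forall r\ \exists s\le r:\quad\tilde H_{M-1}(Z_{\ge r})\to\tilde H_{M-1}(Z_{\ge s})\text{ is zero}.\tag{10.1}$$
By (7.1), $(X_{\ge r})$ is essentially $(M-1)$-connected. Given $r$, choose $r=r_0\ge r_1\ge\dots\ge r_M=s$ such that every map $S^j\to X_{\ge r_i}$, $0\le j\le M-1$, is null-homotopic in $X_{\ge r_{i+1}}$. A class in $\tilde H_{M-1}(X_{\ge r})$ is the image of a class in $\tilde H_{M-1}(P)$ under a map $P\to X_{\ge r_0}$, where $P$ is a finite simplicial complex of dimension $\le M-1$. We extend this map over the cone of $P$. Send the cone point anywhere in $X_{\ge r_0}$. For a $j$-simplex of $P$, the boundary of its cone is a $j$-sphere, already mapped into $X_{\ge r_j}$; extend the map to the cone of the simplex with values in $X_{\ge r_{j+1}}$. So the class dies in $\tilde H_{M-1}(X_{\ge s})$. The inclusion $Z_{\ge r}\hookrightarrow Z_{\ge s}$ is the composite of $\iota$, $X_{\ge r}\hookrightarrow X_{\ge s}$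 and $\pi$, and (10.1) follows.

**Step 3: the chain complex of $Z$.** We set up the algebra. Let $A=\prod_pV_p\cong\mathbb R^M$ with its polyhedral structure, embedded in $Z$ and oriented. The cells of $Z$ are $gF$ with $g\in\mathcal N$ and $F$ a (product) cell of $A$, and $gF=g'F'$ iff $F=F'$ and $g^{-1}g'\in\mathcal N_F$, the product of the groups of Section 5. Orient the top cells of $A$ by $A$ and its other cells arbitrarily, and orient $gF$ by $F$. Then the cellular chain complex $C_*(Z)$ is a complex of $\mathbb Z[\mathcal N]$-modules, and $\mathcal N$ preserves $h_Z$. For $(\alpha,p)\in\mathcal I$ let $u_{\alpha,p}\in\mathcal N$ be $x_\alpha(1)$ in the $p$-th factor. Each open cell $F$ of $A$ satisfies $\alpha(y_p)>0$ on $F$ or $\alpha(y_p)\le0$ on $F$. In the second case $u_{\alpha,p}\in\mathcal N_F$, since $v_p(1)=0$. So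
$$(1-u_{\alpha,p})F=0\quad\text{if }\alpha(y_p)\le0\text{ on }F.\tag{10.2}$$

*Where the product of the $1-u_{\alpha,p}$ fails.* We want an element $\xi\neq 0$ of the group ring that kills every cell outside $A^+=\{\alpha(y_p)>0\ \forall(\alpha,p)\in\mathcal I\}$. If the $u_{\alpha,p}$ commute, $\xi=\prod(1-u_{\alpha,p})$ will do. Now take $SL_3$, $S=\{p\}$, $\mathcal I$ of size $2$, and write $a=u_{\alpha,p}$, $b=u_{\beta,p}$, $c=x_{\alpha+\beta}(1)$, so that $ab=cba$ with $c$ central. Let $F$ be a cell with $\alpha\le0$ and $\alpha+\beta>0$, for instance on the wall $\alpha=0$ of $A^+$. Then $aF=F$ and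
$$(1-a)(1-b)F=F-aF-bF+abF=abF-bF.$$
This vanishes iff $b^{-1}ab=ca\in\mathcal N_F$, that is, iff $\alpha\le0$ and $\alpha+\beta\le0$ on $F$. So it does not vanish, and the boundary of the chain has a part on the wall $\alpha=0$ at low height. What we need is an element that is a left multiple of $1-a$ and of $1-b$ simultaneously. Since $a(1-b)=(1-cb)a$, we have
$$\bigl[(1-cb)-(1-b)a\bigr](1-b)=(1-cb)(1-b)-(1-b)(1-cb)a=(1-b)(1-cb)(1-a),$$
and this is such an element. In general we get one from ring theory.

**Step 4: the element $\xi$.** We find a nonzero common left multiple of all $1-u_{\alpha,p}$. Let $\mathcal H=\langle u_{\alpha,p}:(\alpha,p)\in\mathcal I\rangle\subseteq\mathcal N$, a finitely generated nilpotent group. By P. Hall's theorem $\mathbb Z[\mathcal H]$ is (left) Noetherian.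

It has no zero divisors. Killing coordinates one after the other, $\mathcal N$ has a finite series of normal subgroups with factors $\mathbb Q_p$, $p\in S$. So $\mathcal H$ has a finite series of normal subgroups whose factors are torsion-free abelian, as the fields $\mathbb Q_p$ have characteristic $0$. Torsion-free abelian groups are orderable, and an extension of left-orderable groups is left-orderable: call $g$ positive if its image in the quotient is positive, or if it lies in the kernel and is positive there. So $\mathcal H$ has a total order with $g<g'\Rightarrow xg<xg'$. Let $\eta,\zeta\in\mathbb Z[\mathcal H]$ be nonzero, $b_0$ the maximum of $\mathrm{supp}\,\zeta$, and $a_0\in\mathrm{supp}\,\eta$ with $a_0b_0$ maximal. If $a_0b_0=a'b'$ with $a'\in\mathrm{supp}\,\eta$, $b'\in\mathrm{supp}\,\zeta$, then $b'=b_0$, for otherwise $a'b'<a'b_0\le a_0b_0$; hence $a'=a_0$. So the coefficient of $a_0b_0$ in $\eta\zeta$ is nonzero.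

A left Noetherian ring $R$ without zero divisors is a left Ore domain: for nonzero $a,b\in R$ we have $Ra\cap Rb\ne0$. Otherwise the sum $\sum_iRba^i$ would be direct, contradicting the Noetherian property: if $\sum_{i\ge i_0}r_iba^i=0$, cancel $a^{i_0}$ on the right to get $r_{i_0}b\in Rb\cap Ra=0$, so $r_{i_0}=0$, and so on. By induction finitely many nonzero left ideals have nonzero intersection. As $u_{\alpha,p}\ne1$, we can choose
$$0\ne\xi\in\bigcap_{(\alpha,p)\in\mathcal I}\mathbb Z[\mathcal H](1-u_{\alpha,p}).$$
By (10.2),
$$\xi F=0\ \text{ unless }\ F\subseteq A^+.\tag{10.3}$$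

**Step 5: the chains $z_R$.** We build $M$-chains with high boundary and a low cell. Let $F_0\subseteq A^+$ be a top cell on which all roots in the $\Phi^+_{I_p}$ are so large that $g^{-1}g'\notin\mathcal N_{F_0}$ for all $g\ne g'$ in the finite set $\mathrm{supp}\,\xi$; this is possible since each $g^{-1}g'\neq 1$ has a nonzero coordinate, of finite valuation. Then $\xi F_0\ne0$. Fix $F_0$ and $H_0>\max h_Z|_{\overline{F_0}}$. For $R>H_0$ let $\mathcal F_R$ be the set of top cells $F\subseteq A^+$ meeting $\{h_Z<R\}$. It contains $F_0$. It is finite: the set $\{\alpha(y_p)\ge0\ \forall(\alpha,p)\in\mathcal I,\ h_Z\le R\}$ is compact, since all $a_{\alpha,p}>0$ on $\mathcal I$ and the $\alpha(y_p)$ are coordinates of $A$; and the hyperplane arrangement is locally finite. Let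
$$z_R=\xi\cdot\sum_{F\in\mathcal F_R}F\in C_M(Z).$$
In $A\cong\mathbb R^M$ each $(M-1)$-cell lies in the boundary of exactly two top cells, with opposite signs. So $\partial z_R=\xi\sum\pm P$, the sum over the $(M-1)$-cells $P$ of $A$ lying in the boundary of exactly one member $F$ of $\mathcal F_R$. Let $F'$ be the other top cell at $P$. If $F'\subseteq A^+$, then $h_Z\ge R$ on $F'$, so $\overline P\subseteq\{h_Z\ge R\}$. If $F'\not\subseteq A^+$, then for some $(\alpha,p)\in\mathcal I$ we have $\alpha(y_p)<0$ on $F'$ and $\alpha(y_p)>0$ on $F$, so $P\subseteq\{\alpha(y_p)=0\}$ and $\xi P=0$ by (10.3). Hence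
$$\partial z_R\text{ is supported in }Z_{\ge R},\quad\text{and }z_R\text{ involves a translate of }F_0\text{, of height}<H_0.\tag{10.4}$$

**Step 6: the contradiction.** We translate $z_R$ down and compare it with a filling that (10.1) provides. Let $c$ bound the variation of $h_Z$ on closed cells; it is finite, since each $\alpha\in I_p$ varies by at most $1$ on a cell. For $s\in\mathbb R$ let $Z_{[s]}$ be the largest subcomplex contained in $Z_{\ge s}$; then $Z_{\ge s}\subseteq Z_{[s-c]}$. Take $r=0$ and $s\leq 0$ as in (10.1). The elements $(\lambda_p(p))_p$, $\lambda_p\in X_*(\mathcal T)$, act cellularly on $Z$ by conjugation and translation as in (5.2), preserving the orientations of top cells and shifting $h_Z$ by $\sum_{\mathcal I}a_{\alpha,p}\langle\alpha,\lambda_p\rangle$. Choose one, $t$, with shift $-d$, where $d>0$ and $H_0-d<s-c$, and choose $R\ge\max(d,H_0+1)$. Let $z=tz_R$. By (10.4), $\partial z$ is supported in $Z_{\ge R-d}\subseteq Z_{\ge0}$, and $z$ involves a cell with heights $<H_0-d<s-c$, which is not in $Z_{[s-c]}$.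

The chain $\partial z$ is a cellular cycle of $Z_{[0]}$, of augmentation $0$ if $M=1$, so it represents a class in $\tilde H_{M-1}(Z_{\ge0})$. By (10.1) this class vanishes in $\tilde H_{M-1}(Z_{\ge s})$, hence in $\tilde H_{M-1}(Z_{[s-c]})$. As the homology of the CW-complex $Z_{[s-c]}$ is its cellular homology, $\partial z=\partial y$ with $y\in C_M(Z_{[s-c]})$. So $z-y$ is a cellular $M$-cycle of $Z$. Since $\dim Z=M\ge1$ and $H_M(Z)=0$, we get $z=y$. But $z$ involves a cell that is not in $Z_{[s-c]}$. This contradiction shows $[\chi]\notin\Sigma^M(\Gamma)$, which proves part 3 of Theorem 3.5, and with it Theorem 3.4. $\square$
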